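# A Hamiltonian 6-manifold with isolated fixed points whose cohomology ring is not that of a Kähler manifold

## 1. Hamiltonian actions, blow-ups and cubic forms

Closed means compact without boundary. The circle is $S^1=\{s\in\mathbb C:|s|=1\}$ and $T=T^2=S^1\times S^1$ with elements $t=(t_1,t_2)$. We write $\tau_1,\tau_2$ for the characters $t_1,t_2$ of $T$, additively. So $\tau_2-\tau_1$ is the character $t\mapsto t_2t_1^{-1}$.

**Definition 1.1 (Hamiltonian action).** Let $(M,\omega)$ be a closed symplectic manifold with an $\omega$-preserving circle action generated by the vector field $X$. The action is Hamiltonian if there is a moment map, that is, a smooth $\mu:M\to\mathbb R$ with $d\mu=-\iota_X\omega$. For a torus one asks for such a function, invariant under the torus, for each generating vector field, linearly in the generator. The action has isolated fixed points if the fixed point set is discrete, hence finite.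

*Example.* On $S^2$ with $\omega=dz\wedge d\theta$ and $X=\partial_\theta$ we have $\iota_X\omega=-dz$, so the height $\mu=z$ is a moment map, and the two poles are the fixed points. On $\mathbb R^2/\mathbb Z^2$ with $\omega=dx\wedge dy$ and $X=\partial_x$ we get $\iota_X\omega=dy$, which is not exact: this action is symplectic but not Hamiltonian.

If $H^1(M;\mathbb R)=0$, every symplectic torus action is Hamiltonian. Indeed $\iota_X\omega$ is closed, hence exact. Averaging a primitive over the torus keeps its differential, because $\iota_X\omega$ is invariant, and makes it invariant.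

**Definition 1.2 (weights).** At a fixed point $p$ the torus acts linearly on $T_pM$. For an invariant compatible complex structure this space splits into characters, the weights at $p$.

*Example.* Let $T$ act on $\mathbb P^2$ by $t[z_0:z_1:z_2]=[z_0:t_1z_1:t_2z_2]$. Near $p_1=[0:1:0]$ the coordinates $(z_0/z_1,z_2/z_1)$ go to $(t_1^{-1}z_0/z_1,\ t_2t_1^{-1}z_2/z_1)$. So the weights at $p_1$ are $-\tau_1,\ \tau_2-\tau_1$.

**Fact 1.3 (the moment map is a Morse function).** Near a fixed point of a Hamiltonian circle action with weights $k_1,\dots,k_n\in\mathbb Z$ there are Darboux coordinates in which $\mu=\mu(p)+\frac12\sum k_j|z_j|^2$. The point is isolated if and only if all $k_j\neq0$, and then it is a nondegenerate critical point of index $2\cdot\#\{j:k_j<0\}$. So if all fixed points are isolated, $\mu$ is a Morse function with only even indices. Then $H^*(M;\mathbb Z)$ is torsion-free and zero in odd degrees, and the number of fixed points is $\sum_i b_{2i}(M)$.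

*Example.* For $s[z_0:z_1:z_2:z_3]=[z_0:sz_1:s^2z_2:s^3z_3]$ on $\mathbb P^3$ the weights at the $j$-th coordinate point are $i-j$, $i\ne j$. There are four fixed points, of index $0,2,4,6$.

**Definition 1.4 (Kähler manifold).** A Kähler manifold is, in these notes, a compact complex manifold with a closed positive $(1,1)$-form. *Example:* $\mathbb P^n$ with the Fubini–Study form, and every complex submanifold of it.

**Definition 1.5 (bundle of lines).** For a complex rank-2 bundle $\mathcal E\to B$ let $\pi:\mathbb P(\mathcal E)\to B$ be the bundle of lines in the fibres. Let $\mathcal O(-1)\subset\pi^*\mathcal E$ be the tautological line bundle and $\xi=c_1(\mathcal O(1))$. If $c_1(\mathcal E)=0$, then $c(\pi^*\mathcal E)=(1-\xi)(1+\xi)$, so $\xi^2=-c_2(\mathcal E)$. The vertical tangent bundle is $\operatorname{Hom}(\mathcal O(-1),\pi^*\mathcal E/\mathcal O(-1))$, with first Chern class $2\xi$.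

*Example.* Let $P=\mathbb P(\mathcal O(1)\oplus\mathcal O(-1))$ over $\mathbb P^2$, and let $h$ be the pullback of the hyperplane class. Since $c(\mathcal O(1)\oplus\mathcal O(-1))=1-h^2$, we get $\xi^2=h^2$. Also $h^2\xi=1$, since $\xi$ has degree $1$ on a fibre. Hence
$$h^3=0,\qquad h^2\xi=1,\qquad h\xi^2=0,\qquad \xi^3=1,\qquad c_1(P)=3h+2\xi. \tag{1}$$

**Definition 1.6 (symplectic cut and blow-up).** Let a circle act on a symplectic manifold $U$ with moment map $\varphi$, freely on $\varphi^{-1}(\epsilon)$. The symplectic cut (Lerman 1995) removes $\{\varphi<\epsilon\}$ and collapses the circles in $\varphi^{-1}(\epsilon)$. It is the reduction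
$$\{(v,c)\in U\times\mathbb C:\ \varphi(v)-\tfrac12|c|^2=\epsilon\}/S^1,\qquad e^{i\theta}(v,c)=(e^{i\theta}v,e^{-i\theta}c).$$
So it is symplectic, contains $\{\varphi>\epsilon\}$ as an open symplectic subset, and inherits every symplectic action that commutes with the circle and preserves $\varphi$.

*Example.* Let $U=\mathbb C^2$ with scalar rotation and $\varphi=|v|^2/2$. Send $[v,c]$ to the pair ($L=\mathbb Cv$, $w=cv\in L$). This is well defined. It is a diffeomorphism onto the tautological line bundle over $\mathbb P^1$: given $(L,w)$ and a unit vector $v_0\in L$, we must have $v=rv_0$ up to the circle, $cr v_0=w$ and $r^2-|w|^2/r^2=2\epsilon$, and the only solution is $r^2=\epsilon+\sqrt{\epsilon^2+|w|^2}$. So cutting $\mathbb C^2$ at a small level is blowing up the origin. The map $(L,w)\mapsto w$ is the blow-down. On $\{\varphi>\epsilon\}$ we may take $c>0$, and then $w=\sqrt{|v|^2-2\epsilon}\;v$ is a radial rescaling of $v$.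

**Definition 1.7 (cubic form, and the quadratic forms $q_D$).** Let $V$ be a closed oriented $6$-manifold with torsion-free $H^2(V;\mathbb Z)$. Its cubic form is $F(\alpha)=\int_V\alpha^3$. We write $F(\alpha,\beta,\gamma)=\int\alpha\beta\gamma$ for the polarized form. For $D\in H^2(V)$ put $q_D(\alpha)=F(D,\alpha,\alpha)$, a quadratic form on $H^2(V)$.

*Example.* Let $V$ be the blow-up of $\mathbb P^3$ along a line, $H$ the hyperplane class, $D$ the exceptional divisor. The rules for blowing up a curve (derived in Section 3, Step 7) give $H^3=1$, $H^2D=0$, $HD^2=-1$, and $D^3=-2$ because the normal bundle of the line has degree $2$. So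
$$F(xH+yD)=x^3-3xy^2-2y^3=(x+y)^2(x-2y).$$
The double root is $H-D$, the class of the planes through the line. These planes are the fibres of a map $V\to\mathbb P^1$. The cubic form can see this map, and we will use this repeatedly.

## 2. Hamiltonian versus Kähler in real dimension six

With these definitions, the question is this. It comes from Nicholas Lindsay, "On 3-folds having a holomorphic torus action with 6 fixed points", arXiv:2005.01068 (2020).

*Is there a closed symplectic $6$-manifold with a Hamiltonian $S^1$-action with isolated fixed points which is not diffeomorphic to a Kähler manifold?*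

The answer is yes.

**Theorem 2.1.** There is a closed simply connected symplectic $6$-manifold $M$ with $b_2(M)=3$ and a Hamiltonian action of $T=T^2$ with exactly $8$ fixed points, such that:

1. for the circle $s\mapsto(s,s^3)$ in $T$, the induced Hamiltonian $S^1$-action has exactly $8$ fixed points, all isolated;
2. no compact Kähler manifold has integral cohomology ring isomorphic (as a graded ring) to $H^*(M;\mathbb Z)$.

In particular $M$ is not diffeomorphic (with either orientation), nor homotopy equivalent, to a Kähler manifold. Explicitly, $b_{odd}(M)=0$, and in a suitable basis of $H^2(M;\mathbb Z)$ the cubic form $\alpha\mapsto\int_M\alpha^3$ is $3x^2y+y^3-3xz^2-z^3$.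

Consider simple candidates first. The manifold $\mathbb P^3$ with the action after Fact 1.3 satisfies the hypotheses, but it is Kähler. The next candidate is a $\mathbb P^1$-bundle over $\mathbb P^2$. The manifold $P$ of Definition 1.5 has a torus action ($T$ lifts to $\mathcal O(1)$ and $\mathcal O(-1)$, and one more circle scales the first summand) with two fixed points over each of the three fixed points of $\mathbb P^2$. It is projective, so again it is no example. But $P$ lacks one kind of curve.

**Lemma 2.2.** $P=\mathbb P(\mathcal O(1)\oplus\mathcal O(-1))$ contains no irreducible holomorphic curve $C$ with $h\cdot C=1$ and $\xi\cdot C=0$.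

*Proof.* Since $h\cdot C=1$, the curve $C$ maps birationally onto a line $\ell$. A finite birational map onto a smooth curve is an isomorphism, so $C$ is a section over $\ell$. It is given by a line subbundle $L=\mathcal O(-1)|_C$ of $\mathcal O_\ell(1)\oplus\mathcal O_\ell(-1)$ of degree $-\xi\cdot C=0$. A map $\mathcal O_\ell\to\mathcal O_\ell(1)\oplus\mathcal O_\ell(-1)$ has zero second component, and its first component vanishes at some point. So $L$ is not a subbundle there, a contradiction. $\square$

A smooth bundle with the same Chern classes has more freedom. If it is trivialized over $\ell$, a constant section gives a sphere with exactly these intersection numbers. The plan is to make this sphere symplectic and invariant under a torus, and to blow it up.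

## 3. The $\mathbb P^1$-bundle $N$, the sphere $C_0$ and the blow-up $M$

Put $\mathbb C^2=\{z_0=1\}\subset\mathbb P^2$, $\ell=\{z_0=0\}$, $p_0=[1:0:0]$, $p_1=[0:1:0]$, $p_2=[0:0:1]$, with the $T$-action of Definition 1.2.

**Step 1: an equivariant bundle that is trivialized over $\ell$.** For $|z|=1$ let
$$g(z)=\begin{pmatrix} z_1&-\bar z_2\\ z_2&\bar z_1\end{pmatrix}\in SU(2),$$
and $g(z)=g(z/|z|)$ for $z\neq0$. Put $L(t)=\operatorname{diag}(1,t_1t_2)$ and $R(t)=\operatorname{diag}(t_1,t_2)$. Then $g(tz)=R(t)g(z)L(t)^{-1}$: the entries of the right side are $t_1z_1$, $t_2z_2$ in the first column and $-t_1\bar z_2\bar t_1\bar t_2=-\bar t_2\bar z_2$, $t_2\bar z_1\bar t_1\bar t_2=\bar t_1\bar z_1$ in the second (for $|z|=1$).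

Glue $\mathbb C^2\times\mathbb C^2$ with action $(z,v)\mapsto(tz,L(t)v)$ to $(\mathbb P^2\setminus p_0)\times\mathbb C^2$ with action $(z,u)\mapsto(tz,R(t)u)$ by $u=g(z)v$ over $\mathbb C^2\setminus0$. The identity says that the gluing is equivariant. The result is a smooth $T$-equivariant Hermitian rank-2 bundle $\mathcal E\to\mathbb P^2$, trivialized over $\mathbb P^2\setminus p_0\supset\ell$.

We have $c_1(\mathcal E)=0$ since $\det g=1$. For $c_2$, take the nowhere zero section $u=e_1$ over $\mathbb P^2\setminus p_0$. On $S^3$ it reads $v=g(z)^*e_1=(\bar z_1,-z_2)$. This extends over the ball by the same formula, with one transversal zero. The map $(z_1,z_2)\mapsto(\bar z_1,-z_2)$ reverses orientation, so the zero has sign $-1$ and $c_2(\mathcal E)=-1$.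

**Step 2: the manifold $N$ and its symplectic form.** Let $\pi:N=\mathbb P(\mathcal E)\to\mathbb P^2$ be the bundle of lines. By Definition 1.5, $\xi^2=-c_2(\mathcal E)=h^2$. So $H^2(N)=\langle h,\xi\rangle$ with the intersection numbers (1), the same as for $P$.

A $T$-invariant unitary connection on $\mathcal E$ induces one on $\mathcal O(1)$. Its normalized curvature is a closed $T$-invariant form $\sigma$ in the class $\xi$ that restricts to the Fubini–Study form on fibres. Let $J$ be the almost complex structure made of the vertical complex structure and the horizontal lift of that of $\mathbb P^2$. Let $\omega_K=\sigma+K\pi^*\omega_{FS}$, where $[\omega_{FS}]$ is the hyperplane class. For $v$ vertical and $w$ horizontal, compactness gives positive constants with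
$$\omega_K(v+w,J(v+w))\ \ge\ a|v|^2-b|v||w|+(Kc-d)|w|^2,$$
which is positive for $v+w\neq0$ once $K\gg0$. So the closed form $\omega_K$ tames $J$; in particular it is nondegenerate, and it induces the orientation of $J$. Since $H^1(N)=0$, the $T$-action is Hamiltonian.

**Step 3: an invariant symplectic sphere in the class of Lemma 2.2.** Let $C_0=\ell\times[e_1]\subset\mathbb P(\mathcal E)|_\ell=\ell\times\mathbb P^1$. It is $T$-invariant because $R(t)$ is diagonal. It is symplectic for $K\gg0$, since $\omega_K|_{C_0}=\sigma|_{C_0}+K\omega_{FS}|_\ell$. We have $h\cdot C_0=1$, and $\xi\cdot C_0=0$ because $\mathcal O(-1)|_{C_0}$ is spanned by $e_1$. Also $c_1(TN)=3h+2\xi$. So the normal bundle $\nu$ of $C_0$ has degree $3+2\,\xi\cdot C_0-2=1$.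

**Step 4: blowing up $C_0$ equivariantly.** Choose a $T$-invariant compatible complex structure and Hermitian metric on $\nu$, and an invariant unitary connection. They and $\omega|_{C_0}$ define a symplectic form near the zero section of $\nu$. Scalar rotation of $\nu$ preserves it, has moment map $|v|^2/2$, and commutes with $T$. By the equivariant symplectic neighbourhood theorem, a neighbourhood of $C_0$ in $N$ is $T$-equivariantly symplectomorphic to a neighbourhood of the zero section. Cut at a small level $\epsilon$. The result is a closed symplectic $T$-manifold $M$.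

The fibrewise computation in Definition 1.6 shows that $C_0$ has been replaced by $E=\mathbb P(\nu)$, and that a neighbourhood of $E$ in $M$ is equivariantly a neighbourhood of the zero section in the tautological line bundle over $\mathbb P(\nu)$. Interpolating the radial rescaling $w=\sqrt{|v|^2-2\epsilon}\,v$ with the identity away from $C_0$ gives an equivariant, orientation-preserving diffeomorphism $M\setminus E\cong N\setminus C_0$. It extends by $(L,w)\mapsto w$ to a smooth blow-down map $\beta:M\to N$.

$N$ is simply connected, being an $S^2$-bundle over $\mathbb P^2$. The set $M\setminus E\cong N\setminus C_0$ is simply connected because $C_0$ has codimension $4$, and $\pi_1(M\setminus E)\to\pi_1(M)$ is onto because $E$ has codimension $2$. So $M$ is simply connected, and the $T$-action on $M$ is Hamiltonian.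

**Step 5: fixed points and weights of $T$.** We list all weights, so that a good circle can be chosen. On the fibre of $\mathcal E$ over $p_0$ the group acts by $L(t)$, with characters $0,\tau_1+\tau_2$. Over $p_1,p_2$ it acts by $R(t)$, with characters $\tau_1,\tau_2$. They are distinct, so $N^T$ has two points over each $p_i$, six in all. Their weights are:

- over $p_0$: $\tau_1,\ \tau_2,\ \pm(\tau_1+\tau_2)$;
- at $(p_1,[e_i])$: $-\tau_1,\ \tau_2-\tau_1$ along the base, and $\pm(\tau_2-\tau_1)$ along the fibre, with $+$ for $i=1$;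
- at $(p_2,[e_i])$: $-\tau_2,\ \tau_1-\tau_2$ along the base, and $\pm(\tau_2-\tau_1)$ along the fibre, with $+$ for $i=1$.

The sphere $C_0$ contains $(p_1,[e_1])$, with tangent weight $\tau_2-\tau_1$ and normal weights $-\tau_1,\ \tau_2-\tau_1$. It also contains $(p_2,[e_1])$, with tangent weight $\tau_1-\tau_2$ and normal weights $-\tau_2,\ \tau_2-\tau_1$. In both cases the two normal weights are distinct, so each of these points is replaced by two fixed points $(c,[L])$, where $L\subset\nu_c$ is a weight line. There $T_{(c,[L])}M=T_cC_0\oplus L\oplus\operatorname{Hom}(L,\nu_c/L)$. So the weights are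

- over $(p_1,[e_1])$: $\{\tau_2-\tau_1,\,-\tau_1,\,\tau_2\}$ and $\{\tau_2-\tau_1,\,\tau_2-\tau_1,\,-\tau_2\}$;
- over $(p_2,[e_1])$: $\{\tau_1-\tau_2,\,-\tau_2,\,2\tau_2-\tau_1\}$ and $\{\tau_1-\tau_2,\,\tau_2-\tau_1,\,\tau_1-2\tau_2\}$.

Hence $M^T$ has $6-2+4=8$ points.

**Step 6: the circle $s\mapsto(s,s^3)$ has the same fixed points.** Up to sign all weights are among $\tau_1,\tau_2,\tau_1+\tau_2,\tau_1-\tau_2,2\tau_2-\tau_1$. On this circle they become $1,3,4,-2,5$, all nonzero. Let $Z$ be a component of the fixed set of the circle. It is a closed symplectic submanifold, and it is $T$-invariant because $T$ is connected and commutes with the circle. The $T$-action on $Z$ is Hamiltonian. The moment function of a vector field generating a dense subgroup of $T$ has a maximum on $Z$, and there the field vanishes. So $Z$ contains a $T$-fixed point $p$. Now $T_pZ$ is the part of $T_pM$ on which the circle has weight $0$, which is $0$. So $Z=\{p\}$. This proves part 1 of Theorem 2.1, and Fact 1.3 gives that $H^*(M;\mathbb Z)$ is torsion-free with $b_{odd}(M)=0$.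

**Step 7: the cubic form of $M$.** The Thom isomorphism and the codimension of $C_0$ give the exact sequence
$$H^0(E)=H^2(M,M\setminus E)\to H^2(M)\to H^2(M\setminus E)=H^2(N\setminus C_0)=H^2(N)\to H^1(E)=0,$$
split by $\beta^*$. The first map sends $1$ to the class $E$, whose restriction to a fibre of $E\to C_0$ has degree $-1$, so it is injective. Hence $H^2(M)=\langle h,\xi,E\rangle$ and $b_2(M)=3$.

We have $E|_E=c_1(\mathcal O_{\mathbb P(\nu)}(-1))=:-e$. Let $\alpha,\alpha'\in\langle h,\xi\rangle$. Their restrictions to $E$ come from $C_0$, so $\alpha\alpha'E=0$. Since $E|_E$ has degree $-1$ on fibres, $\alpha E^2=-\alpha\cdot C_0$. The quotient $\nu/\mathcal O(-1)$ is a line bundle, so the degree $4$ part of $(1+c_1(\nu))/(1-e)$ vanishes. That is, $e^2=-c_1(\nu)e$, and $E^3=\int_Ee^2=-\deg\nu$. Therefore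
$$\alpha\alpha'E=0,\quad hE^2=-1,\quad \xi E^2=0,\quad E^3=-1, \tag{2}$$
and together with (1)
$$F(x,y,z)=(xh+y\xi+zE)^3=3x^2y+y^3-3xz^2-z^3. \tag{3}$$

Everything in Theorem 2.1 is now proved except part 2 and its consequences. These follow from part 2, since a diffeomorphism (of either orientation behavior) or a homotopy equivalence induces an isomorphism of graded rings.

## 4. The Lefschetz and Hodge index tests, and the class of the sphere

Two shorter arguments come to mind for part 2. Both stop at a definite point.

The first uses linear consequences of a Kähler class: hard Lefschetz, and the Hodge index theorem, which for $h^{2,0}=0$ says that $\alpha\mapsto\int\omega\alpha^2$ on $H^2$ has signature $(1,b_2-1)$. The symplectic class of $M$ is $[\omega]=Kh+\xi-sE$ with $K\gg0$ and $0<s\ll1$. (Away from $E$ nothing changed, and the fibre of $E\to C_0$ has area $s$.) The matrix of $q_{[\omega]}$ is computed in (4) below. Its leading minors are $1$, $1-K^2<0$ and $(K-s)(K^2-1)-s^2>0$. So $q_{[\omega]}$ is nondegenerate of signature $(1,2)$. The map $[\omega]\cup:H^2\to H^4$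 is thus an isomorphism, $[\omega]^3\ne0$, and the signature is the Kähler one. The tests are passed.

The second argument would say: $M$ is a blow-up of $N$ along a sphere in a class without holomorphic representatives (Lemma 2.2), so $M$ is not Kähler. This stops at the first word. A Kähler manifold $X$ with the ring of $M$ comes with no map to $N$. The class $E$ need not be represented by a divisor, $X$ might be a blow-up in some other way, and even if $X$ were a blow-up of some $Y$ with the ring of $N$, this $Y$ need not be $P$.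

So a blow-down of $X$ has to be produced from the ring alone. Mori theory does that: it shows that $X$ has an extremal contraction, and each type of contraction leaves an algebraic trace in $F$: a quadratic form $q_D$ of rank $\le1$, a $q_D$ that splits over $\mathbb Q$, or a zero of $F$ of a special kind. The form (3) has very few such features. We find them first.

## 5. Rank and rational splitting of the forms $q_D$

**Lemma 5.1.** $F$ defines a smooth plane cubic over $\mathbb C$.

*Proof.* The derivatives are $F_x=6xy-3z^2$, $F_y=3x^2+3y^2$, $F_z=-3z(2x+z)$. Suppose all vanish. If $z=0$, then $xy=0=x^2+y^2$, so $x=y=0$. If $z=-2x\neq0$, then $F_x=0$ gives $6xy=12x^2$, so $y=2x$, and $F_y=15x^2=0$, impossible. $\square$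

For $D=(x,y,z)$ and $\alpha=(X,Y,Z)$ we have $q_D(\alpha)=x(2XY-Z^2)+y(X^2+Y^2)+z(-2XZ-Z^2)$. With $w=x+z$ its matrix and determinant are
$$A_D=\begin{pmatrix}y&x&-z\\x&y&0\\-z&0&-w\end{pmatrix},\qquad \det A_D=w(x^2-y^2)-yz^2. \tag{4}$$

**Lemma 5.2.** If $D\neq0$, then $\operatorname{rank}q_D\ge2$.

*Proof.* If the rank is $\le1$, the principal $2\times2$ minors vanish: $y^2-x^2=0$, $-yw-z^2=0$, $-yw=0$. So $z=0$, hence $w=x$ and $xy=0$. With $x^2=y^2$ this gives $D=0$. $\square$

**Lemma 5.3.** If $D\in\mathbb Z^3$ is primitive and $q_D$ is a product of two rational linear forms, then $D=\pm E$, $\pm(h-E)$ or $\pm(h+\xi)$.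

*Proof.* Let $q_D=l\cdot m$ with $l,m$ rational.

**Step 1: turn the splitting into square conditions.** The rank is at most $2$, so $\det A_D=0$. The matrix has entries $\frac12(l_im_j+l_jm_i)$, so its principal minors are
$$l_im_il_jm_j-\tfrac14(l_im_j+l_jm_i)^2=-\tfrac14(l_im_j-l_jm_i)^2 .$$
Two of these minors are $y^2-x^2$ and $-yw$. So $x^2-y^2$ and $yw$ are rational squares.

**Step 2: the case $y=0$.** Then $\det A_D=wx^2=0$. If $x=0$, then $D=\pm E$. If $w=0$, then $z=-x$ and $D=\pm(h-E)$.

**Step 3: the case $y\ne0$ leads to an elliptic curve.** Scale $D$ by a rational number so that $y=1$; this keeps the splitting. Then $w$ is a rational square and $w(x^2-1)=z^2=(w-x)^2$, i.e.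
$$(w-1)x^2+2wx-(w^2+w)=0 .$$
Multiply by $w-1$ and complete the square:
$$\big((w-1)x+w\big)^2=w^2+(w-1)(w^2+w)=w^3+w^2-w .$$
So $w$ is the first coordinate of a rational point of $\Gamma:\ Y^2=w^3+w^2-w$.

**Step 4: the rational points of $\Gamma$ are $\infty,(0,0),(1,\pm1),(-1,\pm1)$.** These are points. To see that there are no others, use 2-descent (Silverman–Tate, Ch. III) with $a=1$, $b=-1$. The map $\alpha:(w,Y)\mapsto w$ modulo squares has image in the divisors of $b$, that is, in $\{\pm1\}$. The dual curve is $Y^2=w^3-2w^2+5w$ (coefficients $-2a=-2$ and $a^2-4b=5$), and its image lies in $\{\pm1,\pm5\}$. Since $w^2-2w+5=(w-1)^2+4>0$, a rational point on it with $w\ne0$ has $w>0$, and $(0,0)$ maps to $5$. So this image lies in $\{1,5\}$. The rank $r$ satisfies $2^r\le 2\cdot2/4=1$, so $r=0$. The discriminant of the model is $16b^2(a^2-4b)=80$, so torsion injects into $\Gamma(\mathbb F_3)$. Over $\mathbb F_3$ the right side is $0,1,1$ at $w=0,1,2$, which gives $1+2+2$ points, and $6$ with $\infty$. Six points are listed.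

**Step 5: conclude.** As $w$ is a square, $w\in\{0,1\}$. If $w=0$, the quadratic equation gives $x=0$, and $x^2-y^2=-1$ is not a square. If $w=1$, it reads $2x-2=0$, so $x=1$, $z=w-x=0$, and $D$ is proportional to $h+\xi$. $\square$

For later use, from the formula before (4),
$$q_E=-Z(2X+Z),\qquad q_{h-E}=2X(Y+Z),\qquad q_{h+\xi}=(X+Y-Z)(X+Y+Z). \tag{5}$$

## 6. Extremal contractions and what they do to the cubic form

Let $V$ be a smooth projective threefold with canonical class $K$, so $c_1(V)=-K$, and let $\rho(V)$ be its Picard number. A divisor class is nef if it has nonnegative degree on every curve. If $K$ is not nef, the cone theorem gives a $K$-negative extremal ray and a contraction: a surjective morphism with connected fibres that contracts exactly the curves whose class lies on the ray. A line bundle of degree $0$ on the ray is a pullback from the target.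

**Definition 6.1 (conic bundle).** A morphism $\pi:V\to S$ onto a smooth surface is a conic bundle if over small open $U\subset S$ the space $V$ is given in $U\times\mathbb P^2$ by a quadratic form in the homogeneous coordinates, with holomorphic coefficients that have no common zero. *Example:* $u^2+s_1v^2+s_2w^2=0$ over $\mathbb C^2$. The fibre is a smooth conic for $s_1s_2\ne0$, two lines if exactly one $s_i$ is $0$, and the double line $u^2=0$ at the origin.

**Fact 6.2 (Mori's classification, Ann. Math. 1982).** The contraction of a $K$-negative extremal ray on a smooth projective threefold $V$ is of one of these types, where $D$ is the exceptional divisor.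

- E1: blow-up of a smooth curve in a smooth projective threefold; a fibre $f$ of $D$ has $-K\cdot f=1$.
- E2: blow-up of a smooth point; $D\cong\mathbb P^2$, $\mathcal O_D(D)=\mathcal O(-1)$, $D^3=1$, $-K\cdot\text{line}=2$.
- E3/E4: $D$ is a smooth quadric or a quadric cone, $\mathcal O_D(D)=\mathcal O(-1)$, $D^3=2$, $-K\cdot\text{line}=1$.
- E5: $D\cong\mathbb P^2$, $\mathcal O_D(D)=\mathcal O(-2)$, $D^3=4$, $-K\cdot\text{line}=1$.
- C: conic bundle over a smooth surface $S$ with $\rho(S)=\rho(V)-1$.
- D: fibration over a curve, and $\rho(V)=2$.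
- F: $V$ is Fano and $\rho(V)=1$.

*Examples.* The blow-up of $\mathbb P^3$ along a line shows E1 (to $\mathbb P^3$) and D (to $\mathbb P^1$). The projection $P\to\mathbb P^2$ is of type C. The subbundle $\mathcal O(1)$ gives a section $D'\cong\mathbb P^2$ of $P$ with normal bundle $\operatorname{Hom}(\mathcal O(1),\mathcal O(-1))=\mathcal O(-2)$, as in E5. It is the zero set of $\mathcal O_P(-1)\to\pi^*\mathcal O(-1)$, so its class is $\xi-h$, and (1) gives $(\xi-h)^3=1+3=4$, as it should be.

**Lemma 6.3.** In types E2–E5, $\operatorname{rank}q_D\le1$.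

*Proof.* All curves in $D$ lie on the ray, and $D$ has negative degree on them. So for each $\alpha$ there is a number $c=c(\alpha)$, linear in $\alpha$, such that $\alpha|_D$ is numerically $c\,D|_D$. Then $q_D(\alpha)=(\alpha|_D)^2=c(\alpha)^2D^3$. $\square$

**Lemma 6.4.** A smooth projective threefold with $\chi(\mathcal O)=1$ has $K$ not nef.

*Proof.* Riemann–Roch says $c_1c_2=24\chi(\mathcal O)=24$, so $c_2\cdot K=-24$. If $K$ is nef, Miyaoka (*The Chern classes and Kodaira dimension of a minimal variety*, 1987) gives $(3c_2-c_1^2)\cdot A\ge0$ for nef $A$. Taking $A=K$, we get $3c_2\cdot K\ge K^3\ge0$, a contradiction. $\square$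

For the blow-up $V=\mathrm{Bl}_CY\to Y$ of a smooth curve of genus $g$, with $\Lambda=H^2(Y)$ embedded by pullback, the computation of Section 3, Step 7, gives
$$\begin{gathered}H^2(V)=\Lambda\oplus\mathbb ZD,\qquad q_D|_\Lambda=0,\qquad D^2\alpha=-\alpha\cdot C\ \ (\alpha\in\Lambda),\\ D^3=-\deg N_C=2-2g-c_1(Y)\cdot C,\qquad c_1(V)=c_1(Y)-D,\qquad b_3(V)=b_3(Y)+2g.\end{gathered} \tag{6}$$

## 7. Four candidates for a blow-down of $X$

Let $X$ be compact Kähler with $H^*(X;\mathbb Z)\cong H^*(M;\mathbb Z)$. Then $X$ is connected and $\dim_{\mathbb C}X=3$. The map $(-1)^k$ on $H^{2k}$ is a ring automorphism, because odd cohomology vanishes. Composing with it if necessary, the isomorphism respects fundamental classes. So we identify $H^2(X;\mathbb Z)=\langle h,\xi,E\rangle$ with cubic form $F$.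

**Step 1: $X$ is projective with $\chi(\mathcal O_X)=1$.** This makes Section 6 available. If $\sigma\in H^{2,0}(X)$, then $\sigma^2\in H^{4,0}=0$, so $F(\sigma,\sigma,\cdot)=0$. The gradient of $F$ vanishes at $\sigma$, and $\sigma=0$ by Lemma 5.1. So $h^{2,0}=0$ and $X$ is projective by Kodaira. As $b_1=b_3=0$, also $h^{1,0}=h^{3,0}=0$. Hence $\chi(\mathcal O_X)=1$. By the exponential sequence $\operatorname{Pic}X=H^2(X;\mathbb Z)$, so $\rho(X)=3$.

**Step 2: $c_1(X)\equiv h+E\pmod 2$.** This will give parities later. By Wu's formula $c_1ab\equiv Sq^2(ab)\equiv a^2b+ab^2$ mod $2$ for $a,b\in H^2$. For $(a,b)=(h,h),(h,\xi),(h,E)$ the right sides are $0,1,1$. If $c_1=ph+q\xi+rE$, the left sides are $q,\,p,\,-r$. So $p$ and $r$ are odd and $q$ is even.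

**Step 3: the contraction of $X$ is of type E1.** By Lemma 6.4 and the cone theorem there is a contraction. Types D and F are excluded by $\rho(X)=3$. In type C, the pullback of the classes of $S$ is a rational $2$-plane in $H^2(X;\mathbb Q)$ on which $F$ vanishes, since $\alpha^3=0$ on a surface. Then $F$ has a linear factor; a line and a conic in the plane meet, and $F$ is singular there, against Lemma 5.1. Types E2–E5 contradict Lemma 5.2, by Lemma 6.3. So $X=\mathrm{Bl}_CY$, with exceptional divisor $D$ and $\Lambda=H^2(Y)$. From (6) and $b_3(X)=0$, we get $C\cong\mathbb P^1$ and $b_3(Y)=0$.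

**Step 4: determine $D$ and $\Lambda$.** The form $q_D$ vanishes on the rational hyperplane $\Lambda_{\mathbb Q}$, so it is a product of two rational linear forms, one of which defines $\Lambda$. As $D$ is primitive by (6), Lemma 5.3 applies. Suppose $D=\pm(h+\xi)$. By (5), $\Lambda$ is $\{X+Y-Z=0\}$ or $\{X+Y+Z=0\}$. This primitive functional has value $\pm2$ on $D$, but $H^2(X)=\Lambda\oplus\mathbb ZD$ forces $\pm1$. So $D=\varepsilon E$ or $D=\varepsilon(h-E)$ with $\varepsilon=\pm1$, and by (5) $\Lambda$ is $\{Z=0\}$ or $\{2X+Z=0\}$ in the first case, $\{X=0\}$ or $\{Y+Z=0\}$ in the second.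

**Step 5: the data of $Y$ in each case.** We need the cubic form $F_Y=F|_\Lambda$, the degrees on $C$ from $\alpha\cdot C=-D^2\alpha$, and conditions on $c_1(Y)$. For the last, $c_1(Y)=c_1(X)+D\equiv h+E+D$ mod $2$ gives parities, and (6) gives $c_1(Y)\cdot C=2-D^3$. For $D=\varepsilon E$ use (2); here $D^3=-\varepsilon$. For $D=\varepsilon(h-E)$ expand $(h-E)^2=h^2-2hE+E^2$. Its product with $h,\xi,E$ is $-1,\ 1,\ 2-1=1$, so $(h-E)^2\cdot(X,Y,Z)=-X+Y+Z$ and $(h-E)^3=-2$, $D^3=-2\varepsilon$. The result is as follows, with $F_Y$ in coordinates for the given basis.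

| case | $D$ | basis of $\Lambda$ | $F_Y$ | degrees on $C$ | $c_1(Y)$ |
|---|---|---|---|---|---|
| I | $\varepsilon E$ | $h,\ \xi$ | $3x^2y+y^3$ | $h\cdot C=1,\ \xi\cdot C=0$ | $ph+q\xi$, $p$ odd, $q$ even, $p=2+\varepsilon$ |
| II | $\varepsilon E$ | $h'=h-2E,\ \xi$ | $-4x^3+3x^2y+y^3$ | $h'\cdot C=-1,\ \xi\cdot C=0$ | $ph'+q\xi$, $p$ odd, $q$ even, $-p=2+\varepsilon$ |
| III | $\varepsilon(h-E)$ | $\xi,\ \eta=-E$ | $y^3+z^3$ | $\xi\cdot C=-1,\ \eta\cdot C=1$ | $p\xi+q\eta$, $p,q$ even, $-p+q=2+2\varepsilon$ |
| IV | $\varepsilon(h-E)$ | $h,\ \theta=\xi-E$ | $3x^2y-3xy^2+2y^3$ | $h\cdot C=1,\ \theta\cdot C=0$ | $ph+q\theta$, $p,q$ even, $p=2+2\varepsilon$ |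

For instance, in II the class $xh'+y\xi$ is $(x,y,-2x)$, and $F=3x^2y+y^3-12x^3+8x^3$; also $h'\cdot C=-E^2(h-2E)=-(-1+2)=-1$. In IV the class is $(x,y,-y)$, and $F=3x^2y+y^3-3xy^2+y^3$; also $\theta\cdot C=-(1-1)=0$.

**Step 6: what is known about $Y$.** $Y$ is smooth projective with $\operatorname{Pic}Y=H^2(Y;\mathbb Z)=\Lambda$ torsion-free, $\rho=b_2=2$, $b_1=b_3=0$, $h^{2,0}=0$, $\chi(\mathcal O_Y)=1$ (so $c_1c_2=24$), and $\chi_{top}(Y)=6$. These are inherited from $X$ under the blow-up. By Lemma 6.4, $Y$ has an extremal contraction. The rest of the proof shows that every type is impossible in each of the four cases.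

Case I with $Y=P$ has the right cubic form and, for $p=3$, $q=2$, the right $c_1$. The curve $C$ alone excludes it, by Lemma 2.2. So the position of $C$ must be used in the argument.

## 8. Contractions of a threefold with $b_2=2$ and $b_3=0$

Here $Y$ is as in Section 7. Write $F_Y=a_0x^3+3a_1x^2y+3a_2xy^2+a_3y^3$. For $D'=(x,y)$ the form $q_{D'}$ has matrix with rows $(a_0x+a_1y,\ a_1x+a_2y)$ and $(a_1x+a_2y,\ a_2x+a_3y)$, so
$$\mathrm{Hess}(D'):=\det q_{D'}=(a_0a_2-a_1^2)x^2+(a_0a_3-a_1a_2)xy+(a_1a_3-a_2^2)y^2. \tag{7}$$
An integral change of basis by $g\in GL_2(\mathbb Z)$ multiplies $\det q_{D'}$ by $(\det g)^2=1$. So $\mathrm{Hess}$ is a function on the lattice $\Lambda$; its values and the discriminant of this quadratic form do not depend on the basis. By Lemma 6.3, an exceptional divisor of type E2–E5 satisfies $\mathrm{Hess}(D')=0$.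

**Lemma 8.1.** $Y$ has no contraction of type D or F.

*Proof.* $\rho=2$ excludes F. In type D the class $f\ne0$ of a fibre has $f^2=0$. So $F_Y(f)=0$ and $F_Y(f,f,\cdot)=0$, and $f$ is a double root of $F_Y$. But the four forms are $y(3x^2+y^2)$, $(y-x)(y^2+xy+4x^2)$, $y^3+z^3$ and $y(3x^2-3xy+2y^2)$. The quadratic factors have discriminants $-12,-15,-3,-15$ (for $y^3+z^3$ the factor is $y^2-yz+z^2$), so their roots are distinct and not real, and all four forms are squarefree. $\square$

**Lemma 8.2 (type E1).** If $Y$ has a contraction of type E1, then there are $(r,d)\in\{(4,1),(3,2),(2,5),(1,22)\}$, an integer $e\ge1$, and a basis of $\Lambda$ in which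
$$F_Y=dx^3-3exy^2-(re-2)y^3,\quad \mathrm{Hess}=-de\,x^2-d(re-2)xy-e^2y^2,\quad \operatorname{disc}=d^2(re-2)^2-4de^3. \tag{8}$$

*Proof.* Let $Y=\mathrm{Bl}_{C'}Y''$. By (6) and $b_3(Y)=0$ we have $C'\cong\mathbb P^1$ and $b_3(Y'')=0$. Further $\rho(Y'')=1$, $\chi(\mathcal O_{Y''})=1$, and $\operatorname{Pic}Y''\subset\operatorname{Pic}Y$ is torsion-free, generated by an ample $H$. By Lemma 6.4, $K_{Y''}$ is not nef, so it is a negative multiple of $H$ and $Y''$ is Fano. By Iskovskikh's classification, Fano threefolds with $\rho=1$ and $b_3=0$ have (index $r$, degree $d=H^3$) in the stated list, where $c_1(Y'')=rH$. Put $e=H\cdot C'>0$. By (6), in the basis $(H,D')$ we have $H^3=d$, $H^2D'=0$, $H{D'}^2=-e$, $D'^3=2-re$. This is the form in (8). Then (7) with $a_0=d$, $a_1=0$, $a_2=-e$, $a_3=-(re-2)$ gives the rest. $\square$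

**Lemma 8.3 (type C).** Let $\pi:Y\to S$ be a contraction of type C. Then $\operatorname{Pic}S=\mathbb ZH'$ with $H'$ ample, $H'^2=1$, and $K_S=3H'$ or $S=\mathbb P^2$. The class $H=\pi^*H'$ is primitive and nef, with
$$H^3=0,\qquad c_1(Y)\cdot H^2=2. \tag{9}$$
If $K_S=3H'$, then $c_1(Y)^2H\le-12$. If $S=\mathbb P^2$, then $c_1(Y)^2H=12-\delta$ with $\delta\in\{0,3\}$, and $\delta$ is the degree of the discriminant curve of $\pi$.

*Proof.*

**Step 1: identify the base.** Holomorphic forms pull back injectively, so $p_g(S)=q(S)=0$. Hence $\operatorname{Pic}S=H^2(S;\mathbb Z)$ and $b_2(S)=\rho(S)=1$. Since $\pi_*\mathcal O_Y=\mathcal O_S$, pullback $\operatorname{Pic}S\to\operatorname{Pic}Y$ is injective, so $\operatorname{Pic}S$ is torsion-free. Write $\operatorname{Pic}S=\mathbb ZH'$ with $H'$ ample. Poincaré duality gives $H'^2=1$. Noether's formula $12=K_S^2+3$ gives $K_S^2=9$, so $K_S=\pm3H'$. If $K_S=-3H'$, then $S$ is a del Pezzo surface of degree $9$, i.e. $\mathbb P^2$.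

**Step 2: the class $H$.** If $H=kL$, then $L$ has degree $0$ on the ray, hence $L=\pi^*L'$ and $H'=kL'$, so $k=\pm1$. So $H$ is primitive. It is nef as a pullback of an ample class, and $H^3=0$. As $H'^2=1$, $H^2$ is the class of a fibre $f$, a conic with $c_1(Y)\cdot f=2$ by adjunction.

**Step 3: the discriminant curve is reduced with only nodes.** We need this for both counts below. Let $\Delta$ be the curve where the determinant of the quadratic form of Definition 6.1 vanishes. Near a point $s_0$ where the form has corank $1$, completing squares brings the equation to $u^2+v^2+a(s)w^2=0$ with $a(s_0)=0$. At the point $u=v=0$, $w=1$ the differential is $da$, so smoothness of $Y$ gives $da\ne0$. Thus $\Delta=\{a=0\}$ is smooth at $s_0$, and the fibre is two distinct lines.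

At a corank $2$ point the equation becomes $u^2+av^2+2bvw+cw^2=0$ with $a,b,c$ vanishing at $s_0$. At the points $(0:v:w)$ of the fibre only derivatives in the $s$-directions can be nonzero. So smoothness of $Y$ says $v^2da+2vw\,db+w^2dc\neq0$ for all $(v:w)\in\mathbb P^1$. Evaluate on a basis of $T_{s_0}S$ to get two binary quadratic forms without common zero. They are independent, since proportional ones would share a root. So they span a pencil, a line in the plane of binary quadratic forms up to scalars. This line is not tangent to the conic of squares: the tangent at $l^2$ consists of the multiples of $l$, which have a common zero. So the discriminant restricted to the pencil, i.e. the quadratic part $da\,dc-db^2$ of the local equation $ac-b^2$ of $\Delta$, is nondegenerate. So $\Delta$ has a node at $s_0$. The fibre there is the double line $u^2=0$. Corank $3$ is excluded in Definition 6.1. Hence $\Delta$ is a reduced nodal curve (or empty), and the fibres over its nodes, and only these, are double lines.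

**Step 4: the formula $c_1(Y)^2H=-4K_S\cdot H'-\Delta\cdot H'$.** Take a general smooth $B\in|mH'|$ with $mH'$ very ample. Then $W=\pi^{-1}(B)$ is smooth by Bertini, and $B$ meets $\Delta$ transversally at smooth points of $\Delta$. So $W\to B$ has $\Delta\cdot B$ singular fibres, each a sum $l+l'$ of two lines with $l\cdot l'=1$. From $l\cdot(l+l')=0$ we get $l^2=-1$. Contracting one line in each singular fibre gives a $\mathbb P^1$-bundle over $B$, so $K_W^2=8(1-g_B)-\Delta\cdot B$. On the other hand, by adjunction,
$$K_W^2=(K_Y+W)^2W=K_Y^2W+2K_YW^2+W^3=K_Y^2W-4B^2,$$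
because $W^3=0$ and $W^2$ is $B^2$ times the class of a fibre, on which $K_Y$ has degree $-2$. Since $8(1-g_B)=-4(K_S\cdot B+B^2)$, we get $K_Y^2W=-4K_S\cdot B-\Delta\cdot B$. Divide by $m$.

If $K_S=3H'$, this is $-12-\Delta\cdot H'\le-12$. If $S=\mathbb P^2$, it is $12-\delta$ with $\delta=\deg\Delta$.

**Step 5: $\delta\in\{0,3\}$.** This comes from the Euler characteristic. Let $S=\mathbb P^2$ and let $\Delta$ have $n$ nodes. A smooth plane curve of degree $\delta$ has Euler characteristic $-\delta(\delta-3)$, and each node adds $1$, so $\chi(\Delta)=-\delta(\delta-3)+n$. The fibres have Euler characteristic $2$ off $\Delta$, $3$ over smooth points of $\Delta$, and $2$ over nodes. So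
$$6=\chi_{top}(Y)=2(3-\chi(\Delta))+3(\chi(\Delta)-n)+2n=6+\chi(\Delta)-n=6-\delta(\delta-3).\qquad\square$$

The last lemma of this section is the version of Lemma 2.2 for an unknown bundle.

**Lemma 8.4 ($\mathbb P^1$-bundles over $\mathbb P^2$).** In Lemma 8.3 let $S=\mathbb P^2$ and $\delta=0$, and suppose $H\cdot C=1$. Then $Y=\mathbb P(\mathcal V)$ (one-dimensional quotients) for a holomorphic rank-2 bundle $\mathcal V$ on $\mathbb P^2$. With $\zeta=c_1(\mathcal O(1))$ and $c_i=c_i(\mathcal V)$ we have $H^2(Y)=\langle H,\zeta\rangle$ and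
$$\kappa:=c_1(Y)-3H=2\zeta-c_1H,\qquad \kappa^2=(c_1^2-4c_2)H^2. \tag{10}$$
If $(c_1,c_2)=(0,-1)$ or $(-1,-1)$, then $\zeta\cdot C\neq0$.

*Proof.*

**Step 1: find $\mathcal V$.** All fibres are smooth conics. Locally the quadratic form can be brought to $u^2+v^2+w^2$, so $Y\to\mathbb P^2$ is a locally trivial $\mathbb P^1$-bundle. The obstruction to lifting its transition functions from $PGL_2$ to $GL_2$ lies in $H^2(\mathbb P^2,\mathcal O^*)$. This group sits between $H^2(\mathcal O)=0$ and $H^3(\mathbb P^2;\mathbb Z)=0$ in the exponential sequence, so it vanishes. Hence $Y=\mathbb P(\mathcal V)$. The kernel of $\pi^*\mathcal V\to\mathcal O(1)$ has first Chern class $c_1H-\zeta$. So $\zeta(c_1H-\zeta)=c_2H^2$, i.e. $\zeta^2-c_1H\zeta+c_2H^2=0$. The vertical tangent bundle is $\operatorname{Hom}(\text{kernel},\mathcal O(1))$, with class $2\zeta-c_1H$. This gives the first part of (10), and $\kappa^2=4(\zeta^2-c_1H\zeta)+c_1^2H^2$ gives the second.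

**Step 2: translate $C$ into a quotient.** As in Lemma 2.2, $H\cdot C=1$ makes $C$ a section over a line $\ell\subset\mathbb P^2$. It corresponds to a surjection $\mathcal V|_\ell\to Q$ onto the line bundle $Q=\mathcal O(1)|_C$ of degree $\zeta\cdot C$. So we must show that there is no surjection $\mathcal V|_\ell\to\mathcal O_\ell$.

**Step 3: $\mathcal V$ has a section.** By Riemann–Roch $\chi(\mathcal V)=2+\frac32c_1+\frac12(c_1^2-2c_2)$, which is $3$, respectively $2$. So $h^0(\mathcal V)>0$ or $h^2(\mathcal V)>0$. Since $\mathcal V^\vee=\mathcal V(-c_1)$, Serre duality gives $h^2(\mathcal V)=h^0(\mathcal V^\vee(-3))=h^0(\mathcal V(-3))$, respectively $h^0(\mathcal V(-2))$. Multiplying by a form of degree $3$ or $2$, we see that $h^0(\mathcal V)>0$ in either event.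

**Step 4: the section forces $\mathcal V|_\ell$ to be unbalanced.** Let $k\ge0$ be maximal with $h^0(\mathcal V(-k))\ne0$. A nonzero section of $\mathcal V(-k)$ does not vanish along a curve, since dividing by its equation would contradict maximality. So it has at most finitely many zeros, and $c_2(\mathcal V(-k))=c_2-kc_1+k^2\ge0$ counts them. This number is $k^2-1$, respectively $k^2+k-1$, so $k\ge1$. The restriction of the section to $\ell$ is nonzero. Write $\mathcal V|_\ell=\mathcal O(b)\oplus\mathcal O(c_1-b)$ with $b\ge c_1-b$. Then $b\ge k\ge1$ and $c_1-b\le-1$. A map $\mathcal V|_\ell\to\mathcal O_\ell$ vanishes on $\mathcal O(b)$, and a map to $\mathcal O_\ell$ from the line bundle $\mathcal O(c_1-b)$ of negative degree is not surjective. $\square$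

By Lemma 8.1, the types left in each case are E1, E2–E5 and C.

## 9. Case I: $F_Y=3x^2y+y^3$

Here $p\in\{1,3\}$, $q$ is even, $h\cdot C=1$, $\xi\cdot C=0$, the products are those in (1), and $\mathrm{Hess}=-x^2+y^2$ has discriminant $4$.

**Step 1: E1 is impossible, by the discriminant.** By (8), $d^2(re-2)^2-4de^3=4$, so $d\mid4$ and $d\in\{1,2\}$.

For $d=1$, $r=4$: $(4e-2)^2-4e^3=4$ becomes $e(e-2)^2=0$, so $e=2$. Then $\mathrm{Hess}=-2x^2-6xy-4y^2$ takes only even values on $\Lambda$, but $-x^2+y^2$ takes the value $1$.

For $d=2$, $r=3$: $4(3e-2)^2-8e^3=4$ becomes $2e^3=9e^2-12e+3$, so $e\mid3$. For $e=1$ this says $2=0$, for $e=3$ it says $54=48$.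

**Step 2: E2–E5 are impossible.** $\mathrm{Hess}(D')=0$ gives $D'=k(\xi\pm h)$ with $k\in\mathbb Z$, and $D'^3=4k^3$ must be $1$, $2$ or $4$. So $k=1$ and the type is E5. Let $l$ be a line in $D'\cong\mathbb P^2$; then $D'^2\alpha=-2\,\alpha\cdot l$.

Suppose $D'=\xi-h$. Then $D'\cdot C=-1<0$, so $C\subset D'\cong\mathbb P^2$, and $D'\cdot C=-2\deg C$ is even, a contradiction.

Suppose $D'=\xi+h$. By (1), $D'^2h=2$ and $D'^2\xi=1+1=2$, so $h\cdot l=\xi\cdot l=-1$. The condition $c_1(Y)\cdot l=1$ reads $-p-q=1$, so $(p,q)=(1,-2)$ or $(3,-4)$. From $c(T_Y|_{D'})=(1+3l+3l^2)(1-2l)$, with $l$ now the line class of $D'$, we get $c_2\cdot D'=3-6=-3$. Put $s=c_2\cdot h$ and $t=c_2\cdot\xi$, so $s+t=-3$ and $ps+qt=c_1c_2=24$. For $(3,-4)$ this gives $-9-7t=24$, so $t=-33/7$, not an integer. For $(1,-2)$ it gives $-3-3t=24$, so $t=-9$ and $s=6$. Then $h^2c_1=-2$, $hc_1^2=h(h-2\xi)^2=-4$, and Riemann–Roch gives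
$$\chi(\mathcal O(h))=\tfrac{h^3}6+\tfrac{h^2c_1}{4}+\tfrac{h(c_1^2+c_2)}{12}+1=0-\tfrac12+\tfrac{-4+6}{12}+1=\tfrac23,$$
which is impossible.

**Step 3: C is impossible, by the position of $C$.** By Lemma 8.3, $H$ is a primitive integral zero of $y(3x^2+y^2)$, so $H=\pm h$. Since $H$ is nef, $H\cdot C\ge0$ and $H=h$. By (9), $q=c_1(Y)\cdot h^2=2$. Then $c_1(Y)^2h=2pq=4p\in\{4,12\}$. This is not $\le-12$, so $S=\mathbb P^2$ and $\delta=12-4p\in\{8,0\}$. Hence $\delta=0$ and $p=3$, and Lemma 8.4 applies. In (10), $\kappa=2\xi=2\zeta-c_1h$, so $c_1$ is even. Twist $\mathcal V$ so that $c_1=0$; then $\zeta=\xi$. Both $\xi^2$ and $h^2$ have products $0$ with $h$ and $1$ with $\xi$. So $\kappa^2=4\xi^2=4h^2$ numerically, and (10) gives $c_2=-1$. But $\zeta\cdot C=\xi\cdot C=0$, contradicting Lemma 8.4.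

## 10. Case II: $F_Y=-4x^3+3x^2y+y^3$

Here $p\in\{-1,-3\}$, $q$ is even, $h'\cdot C=-1$, $\xi\cdot C=0$, and the products are $h'^3=-4$, $h'^2\xi=1$, $h'\xi^2=0$, $\xi^3=1$. By (7), $\mathrm{Hess}=-x^2-4xy+y^2$, with discriminant $20$.

**Step 1: E2–E5 are impossible.** $20$ is not a square, so $\mathrm{Hess}$ has no nonzero rational zero.

**Step 2: E1 is impossible.** By (8), $d^2(re-2)^2-4de^3=20$, so $d\mid20$ and $d\in\{1,2,5\}$.

For $d=1$, $r=4$ the equation becomes $e(e-2)^2=-4$, impossible for $e>0$.

For $d=2$, $r=3$ it becomes $2e^3=9e^2-12e-1$, so $e=1$, and then $2=-4$.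

For $d=5$, $r=2$ it becomes $5(e-1)^2-e^3=1$, i.e. $e^3-5e^2+10e-4=0$, so $e\mid4$; at $e=1,2,4$ the left side is $2,4,20$.

**Step 3: C is impossible.** In $(y-x)(y^2+xy+4x^2)$ the quadratic factor has no rational zero. So $H=\pm(h'+\xi)$, and $H\cdot C\ge0$ gives $H=-(h'+\xi)$. We have $H^2h'=-4+2=-2$ and $H^2\xi=1+1=2$. So (9) reads $-2p+2q=2$, and $(p,q)=(-1,0)$ or $(-3,-2)$. Then
$$c_1(Y)^2H=-\big[(-4p^2+2pq)+(p^2+q^2)\big]=3,\ \text{respectively}\ 11 .$$
So $S=\mathbb P^2$ and $\delta=9$, respectively $1$, contradicting $\delta\in\{0,3\}$.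

## 11. Case III: $F_Y=y^3+z^3$

Here $c_1(Y)=p\xi+q\eta$ with $p,q$ even and $-p+q\in\{4,0\}$, and $\xi^3=\eta^3=1$, $\xi^2\eta=\xi\eta^2=0$.

**Step 1: E1, E3, E4, E5 are impossible.** These types have a curve with $c_1(Y)\cdot(\text{curve})=1$, but $c_1(Y)$ is divisible by $2$.

**Step 2: E2 is impossible.** For $D'=y\xi+z\eta$ we have $q_{D'}(X\xi+Y\eta)=yX^2+zY^2$. Rank $\le1$ gives $yz=0$, and $D'^3=y^3+z^3=1$ gives $D'=\xi$ or $\eta$. Let $l$ be a line in $D'$, so $D'^2\alpha=-\alpha\cdot l$. The contraction leads to a smooth $Y''$ with $\rho=1$, $b_3=0$, $\chi(\mathcal O)=1$, and $Y''$ is Fano by Lemma 6.4, as in Lemma 8.2. Further $H^2(Y'')=\{\alpha:\alpha\cdot l=0\}$ and $c_1(Y'')=c_1(Y)+2D'$.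

Suppose $D'=\xi$. Then $\xi\cdot l=-1$, $\eta\cdot l=0$, and $c_1(Y)\cdot l=-p=2$. So $p=-2$ and $q\in\{2,-2\}$. $H^2(Y'')=\mathbb Z\eta$, and $\eta^3=1>0$ shows that $\eta$ is the ample generator. $c_1(Y'')=q\eta$ must be positive, so $q=2$: $Y''$ has index $2$ and degree $1$. This is not in the list of Lemma 8.2, contradicting $b_3(Y'')=0$.

Suppose $D'=\eta$. Then $c_1(Y)\cdot l=-q=2$, so $q=-2$ and $p\in\{-6,-2\}$. The ample generator of $H^2(Y'')$ is $\xi$, and $c_1(Y'')=p\xi$ is negative, contradicting that $Y''$ is Fano.

The blow-up of $\mathbb P^3$ at a point, with $\xi$ the exceptional divisor and $\eta$ the hyperplane class, has this cubic form and $c_1=4\eta-2\xi$. It is excluded only because $-p+q=6$ there, that is, by the condition coming from $C$.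

**Step 3: C is impossible.** $H$ is a primitive integral zero of $y^3+z^3$, so $H=\pm(\xi-\eta)$, and $H^2\xi=H^2\eta=1$. By (9), $p+q=2$. With $-p+q\in\{4,0\}$ this gives $q\in\{3,1\}$, which is odd, a contradiction.

## 12. Case IV: $F_Y=3x^2y-3xy^2+2y^3$

Here $c_1(Y)=ph+q\theta$ with $p\in\{4,0\}$ and $q$ even, $h\cdot C=1$, $\theta\cdot C=0$, and $h^3=0$, $h^2\theta=1$, $h\theta^2=-1$, $\theta^3=2$. By (7), $\mathrm{Hess}=-x^2+xy+y^2$, with discriminant $5$.

**Step 1: all E types are impossible.** E1, E3, E4, E5 are excluded because $c_1(Y)$ is divisible by $2$. E2 is excluded because $5$ is not a square, so $\mathrm{Hess}$ has no nonzero rational zero.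

**Step 2: C is impossible.** In $y(3x^2-3xy+2y^2)$ the quadratic factor has no rational zero, so $H=\pm h$, and $h\cdot C=1$ with $H$ nef gives $H=h$. By (9), $q=c_1(Y)\cdot h^2=2$. Then $c_1(Y)^2h=2pq-q^2=4p-4\in\{12,-4\}$. The value $-4$ is impossible: it is not $\le-12$, and for $S=\mathbb P^2$ it gives $\delta=16$. So the value is $12$, $p=4$, $S=\mathbb P^2$ and $\delta=0$, and Lemma 8.4 applies. In (10), $\kappa=c_1(Y)-3h=h+2\theta=2\zeta-c_1h$, so $c_1$ is odd. Twist $\mathcal V$ so that $c_1=-1$; then $\zeta=\theta$. We compute $\kappa^2\theta=h^2\theta+4h\theta^2+4\theta^3=1-4+8=5$, while (10) and $h^2\theta=1$ give $\kappa^2\theta=1-4c_2$. So $c_2=-1$. But $\zeta\cdot C=\theta\cdot C=0$, contradicting Lemma 8.4.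

So $Y$ has no extremal contraction in any of the four cases, against Lemma 6.4. Hence no compact Kähler manifold $X$ has the cohomology ring of $M$, which is part 2 of Theorem 2.1. $\blacksquare$
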